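\title{The larger of the algebraic connectivities of a graph and its complement}

\begin{abstract}
Let $\lambda_2(G)$ be the algebraic connectivity of a graph $G$ on $n\ge 3$ vertices and let $G^c$ be its complement. We prove that
$\max\{\lambda_2(G),\lambda_2(G^c)\}\ge \frac12\bigl(n-\sqrt{(n-2)^2+4}\,\bigr)$, as conjectured by Barrett, Evans, Hall and Kempton. The bound is attained for every $n\ge4$, and we determine all graphs that attain it. The proof uses the fact that the product of the Laplacians of $G$ and $G^c$ is itself a weighted Laplacian, and it turns on the pairs of vertices that receive weight zero.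
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a simple graph with vertex set $V$, $|V|=n\ge3$. We write $u\sim w$ for adjacency in $G$ and $N(u)$ for the set of neighbors of $u$. The Laplacian $L=D-A$ of $G$ (degree matrix minus adjacency matrix) acts on functions $x\colon V\to\mathbb{R}$ by
\[
(Lx)(u)=\sum_{w\sim u}\bigl(x(u)-x(w)\bigr).
\]
It is symmetric and positive semidefinite, since $x^{T}Lx$ is the sum of $(x(u)-x(w))^2$ over the edges $uw$, and it annihilates the constant vector $\mathbf 1$. Its eigenvalues are $0=\lambda_1(G)\le\lambda_2(G)\le\dots\le\lambda_n(G)$. The \emph{algebraic connectivity} $\lambda_2(G)$ is the smallest eigenvalue of $L$ on $\mathbf 1^{\perp}$, that is, the minimum of $x^{T}Lx/x^{T}x$ over nonzero $x\perp\mathbf 1$. It vanishes exactly when $G$ is disconnected, and it is small when $V$ can be split into two large parts with few edges between them.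

A graph and its complement $G^c$ cannot both be poorly connected, and we ask how small $\lambda_2(G)$ and $\lambda_2(G^c)$ can be at the same time. Let $L^c$ be the Laplacian of $G^c$. Then $L+L^c=nI-J$, where $J$ is the all-ones matrix, so
\begin{equation}\label{eq:compl}
L^cx=nx-Lx\qquad\text{for all }x\perp\mathbf 1 .
\end{equation}
Thus $\lambda_i(G)+\lambda_{n+2-i}(G^c)=n$ for $2\le i\le n$, and the question concerns a single matrix: how close can the spectrum of $L$ on $\mathbf 1^\perp$ come to both ends of the interval $[0,n]$?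

The Laplacian Spread Conjecture, now a theorem, states that $\lambda_2(G)+\lambda_2(G^c)\ge1$. (We use it only for orientation, not in the proofs.) Equality holds for the star $K_{1,n-1}$: vectors supported on the leaves with sum zero give the eigenvalue $1$ with multiplicity $n-2$, the trace gives the remaining eigenvalue $n$, and the complement is disconnected. This example is completely unbalanced, with values $1$ and $0$. For the larger of the two numbers the inequality gives only the lower bound $\frac12$, while it gives $1$ whenever $G$ or $G^c$ is disconnected. One might hope for the bound $1$ in general, but the following graphs have both values below $1$. Put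
\[
f(\lambda)=\lambda^2-n\lambda+n-2=(1-\lambda)(n-1-\lambda)-1,\qquad
c_n=\frac{n-\sqrt{(n-2)^2+4}}{2}.
\]
The roots of $f$ are $c_n$ and $n-c_n$. Since $f(0)=n-2>0$ and $f(1)=-1<0$, we have $0<c_n<1$, and $f>0$ on $[0,c_n)$.

\begin{example}\label{ex:F1}
Let $n\ge4$. Take a path $v_1v_2v_3v_4$ and any graph $H$ on $n-4$ further vertices, and join every vertex of $H$ to $v_2$ and $v_3$. Let $\lambda$ be a root of $f$, and let $x$ take the values $1,\ 1-\lambda,\ \lambda-1,\ -1$ on $v_1,\dots,v_4$ and $0$ on $H$. Then $x\perp\mathbf 1$. The vector $r=Lx-\lambda x$ satisfies $r(v_1)=1-(1-\lambda)-\lambda=0$ and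
\[
r(v_2)=-\lambda+2(1-\lambda)+(n-4)(1-\lambda)-\lambda(1-\lambda)=f(\lambda)=0 .
\]
Reversing the path changes the sign of $x$, so $r(v_3)=r(v_4)=0$, and $r=-x(v_2)-x(v_3)=0$ on $H$. Hence both $c_n$ and $n-c_n$ are eigenvalues of $L$ on $\mathbf 1^{\perp}$. By \eqref{eq:compl}, $c_n$ is also an eigenvalue of $L^c$ on $\mathbf 1^\perp$, so $\lambda_2(G)\le c_n$ and $\lambda_2(G^c)\le c_n$. For $n=4$ the graph is the path $P_4$ and $c_4=2-\sqrt2$.
\end{example}

So for $n\ge4$ no lower bound for the maximum can exceed $c_n$. Barrett, Evans, Hall and Kempton \cite{BEHK} conjectured that $c_n$ is a lower bound for every graph. We prove this.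

\begin{theorem}\label{thm:bound}
For every graph $G$ on $n\ge3$ vertices,
\[
\max\{\lambda_2(G),\lambda_2(G^c)\}\ \ge\ c_n\ >\ \frac{n-3}{n-2}.
\]
\end{theorem}

The second inequality is elementary. The number $\delta=1-c_n\in(0,1)$ satisfies $\delta(n-2+\delta)=f(c_n)+1=1$, so $\frac1{n-1}<\delta<\frac1{n-2}$. The upper bound on $\delta$ is the second inequality of the theorem, and the two bounds together show that $c_n$ falls short of $1$ by about $1/n$.

To describe the extremal graphs, call $G$ a \emph{blow-up of $P_4$ of type $(n_1,n_2,n_3,n_4)$} if $V=V_1\sqcup V_2\sqcup V_3\sqcup V_4$ with $|V_i|=n_i\ge1$, all edges between $V_i$ and $V_{i+1}$ are present for $i=1,2,3$, and there are no other edges between different parts. The graphs inside the parts are arbitrary.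

\begin{theorem}\label{thm:main}
Let $G$ be a graph on $n\ge3$ vertices.
\begin{enumerate}
\item[(a)] If $\lambda_2(G)\le c_n$ and $\lambda_2(G^c)\le c_n$, then $\lambda_2(G)=\lambda_2(G^c)=c_n$.
\item[(b)] $\max\{\lambda_2(G),\lambda_2(G^c)\}=c_n$ if and only if $G$ is one of the following graphs (Figure~\ref{fig:families}).
\begin{enumerate}
\item[(F1)] A path $v_1v_2v_3v_4$ together with an arbitrary, possibly empty, graph $H$ on $n-4$ vertices, each vertex of $H$ being adjacent to $v_2$ and $v_3$ and not to $v_1,v_4$.
\item[(F2)] A blow-up of $P_4$ of type $(1,1,k,k)$, where $n=2k+2$.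
\item[(F3)] A blow-up of $P_4$ of type $(1,k,1,k)$, where $n=2k+2$.
\end{enumerate}
\end{enumerate}
In particular the bound of Theorem~\ref{thm:bound} is attained for every $n\ge4$, by the graphs \textup{(F1)}, and by no graph with $n=3$.
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, v/.style={circle,fill,inner sep=1.6pt}, s/.style={circle,draw,minimum size=8mm}]
\node[v] (a1) at (0,0) {}; \node[v] (a2) at (1,0) {}; \node[v] (a3) at (2,0) {}; \node[v] (a4) at (3,0) {};
\node[s] (h) at (1.5,1.1) {$H$};
\draw[thick] (a1)--(a2)--(a3)--(a4) (a2)--(h)--(a3);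
\node[v] (b1) at (4.4,0) {}; \node[v] (b2) at (5.3,0) {}; \node[s] (b3) at (6.4,0) {$k$}; \node[s] (b4) at (7.8,0) {$k$};
\draw[thick] (b1)--(b2)--(b3)--(b4);
\node[v] (c1) at (9.4,0) {}; \node[s] (c2) at (10.5,0) {$k$}; \node[v] (c3) at (11.6,0) {}; \node[s] (c4) at (12.7,0) {$k$};
\draw[thick] (c1)--(c2)--(c3)--(c4);
\node at (1.5,-0.9) {(F1)}; \node at (6.2,-0.9) {(F2)}; \node at (11.2,-0.9) {(F3)};
\end{tikzpicture}
\caption{The graphs with $\max\{\lambda_2(G),\lambda_2(G^c)\}=c_n$. A dot is a vertex, a circle is an arbitrary graph ($H$ on $n-4$ vertices, or a graph on $k=(n-2)/2$ vertices), and a line stands for all edges between its two ends.}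
\label{fig:families}
\end{figure}

Part (a) implies the first inequality of Theorem~\ref{thm:bound}: if the maximum were less than $c_n$, part (a) would give $\lambda_2(G)=c_n$. It remains to prove Theorem~\ref{thm:main}. Part (a) occupies Sections~\ref{sec:product}--\ref{sec:balance} and part (b) is proved in Section~\ref{sec:extremal}.

\section{The product of the two Laplacians}\label{sec:product}

The problem is symmetric in $G$ and $G^c$, and so is the product $LL^c$. If $Lx=\lambda x$ with $x\perp\mathbf 1$, then $LL^cx=\lambda(n-\lambda)x$ by \eqref{eq:compl}, so the product folds the two ends of the spectrum of $L$ onto each other. The number $c_n$ has a simple meaning for it: $c_n(n-c_n)=n-2$. What makes the product useful is that it is again a Laplacian, with integer weights. For distinct vertices $u,w$ let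
\[
W(u,w)=\begin{cases}
\#\{z\ne u,w:\ z\not\sim u,\ z\not\sim w\} & \text{if } u\sim w,\\[2pt]
\#\{z:\ z\sim u,\ z\sim w\} & \text{if } u\not\sim w.
\end{cases}
\]
In words, $W(u,w)$ counts the vertices $z$ for which both pairs $zu$ and $zw$ are of the opposite kind (edge or non-edge) to the pair $uw$. Hence $W$ is symmetric and is the same for $G$ and for $G^c$.

\begin{lemma}\label{lem:product}
For every $x\colon V\to\mathbb{R}$ and $u\in V$,
\[
(LL^cx)(u)=\sum_{w\ne u}W(u,w)\bigl(x(u)-x(w)\bigr).
\]
\end{lemma}

\begin{proof}
Since $LL^c\mathbf 1=0$, each row of $LL^c$ has sum zero, and it suffices to show that the $(u,w)$ entry $\sum_z L_{uz}L^c_{zw}$ equals $-W(u,w)$ for $u\ne w$. A term with $z\ne u,w$ is $(-1)(-1)=1$ if $z\sim u$ and $z\not\sim w$, and $0$ otherwise. Let $s$ be the number of such $z$.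

Suppose $u\sim w$. The term $z=u$ vanishes because $L^c_{uw}=0$, and the term $z=w$ is $-L^c_{ww}=-\#\{z\ne u,w: z\not\sim w\}$. Adding $s$ cancels those $z$ that are adjacent to $u$ and leaves $-\#\{z\ne u,w: z\not\sim w,\ z\not\sim u\}$.

Suppose $u\not\sim w$. The term $z=w$ vanishes because $L_{uw}=0$, and the term $z=u$ is $-L_{uu}=-\#\{z: z\sim u\}$. Adding $s$ cancels those $z$ that are not adjacent to $w$ and leaves $-\#\{z: z\sim u,\ z\sim w\}$.
\end{proof}

If every weight were at least $1$, then $LL^c$ would dominate the Laplacian of $K_n$, and we would have $\lambda(n-\lambda)\ge n$ for every eigenvalue of $L$ on $\mathbf 1^\perp$. Small eigenvalues therefore require pairs of weight zero. Call $\{u,w\}$ a \emph{null pair} if $W(u,w)=0$, and let $Z(u)$ be the set of vertices that form a null pair with $u$. There are two kinds. A \emph{null non-edge} is a pair of nonadjacent vertices with no common neighbor. A \emph{null edge} is an edge such that every other vertex is adjacent to at least one of its ends. Passing to $G^c$ keeps the null pairs and exchanges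 the two kinds. The next lemma locates a null pair when the eigenvalue is below $1$.

\begin{lemma}\label{lem:extreme}
Let $Lx=\alpha x$ with $0\ne x\perp\mathbf 1$ and $\alpha<1$. If $x$ attains its maximum at $u$ and its minimum at $w$, then $\{u,w\}$ is a null non-edge.
\end{lemma}

\begin{proof}
Normalize $x$ so that $x(u)-x(w)=1$. The eigenvalue equations at $u$ and $w$ give
\[
\alpha=\alpha x(u)-\alpha x(w)=\sum_{z\sim u}\bigl(x(u)-x(z)\bigr)+\sum_{z\sim w}\bigl(x(z)-x(w)\bigr),
\]
and all terms are nonnegative. If $u\sim w$, the first sum contains the term $1$. If $z$ is a common neighbor, the two terms for $z$ add up to $1$. Either way $\alpha\ge1$, which is excluded.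
\end{proof}

\subsection*{The main idea in the simplest case}
Let $x,\alpha,u,w$ be as in Lemma~\ref{lem:extreme}, write $X=x(u)>0$ and $X'=-x(w)>0$, and normalize $X+X'=1$. Suppose that $Z(u)=\{w\}$ and $Z(w)=\{u\}$. Evaluate $LL^cx=\alpha(n-\alpha)x$ at $u$. All differences $X-x(z)$ are nonnegative, they add up to $nX$ because $x\perp\mathbf 1$, and all weights but one are at least $1$. The missing term is $X-x(w)=1$. So $\alpha(n-\alpha)X\ge nX-1$, and for $-x$ at $w$ we get $\alpha(n-\alpha)X'\ge nX'-1$. The sum is $\alpha(n-\alpha)\ge n-2$, that is, $f(\alpha)\le0$, and therefore $\alpha\ge c_n$.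

For the path $v_1v_2v_3v_4$ the null pairs are the non-edge $v_1v_4$ and the edge $v_2v_3$. The other four weights are $1$: for instance $v_4$ is the only vertex adjacent to neither of $v_1,v_2$, and $v_2$ is the only common neighbor of $v_1,v_3$. With $\alpha=2-\sqrt2$ and $X=X'=\frac12$ as in Example~\ref{ex:F1}, both sides of $\alpha(n-\alpha)X\ge nX-1$ equal $1$.

The argument breaks down when $Z(u)$ is large, and it must.

\begin{example}\label{ex:doublestar}
Let $G$ be the double star: the blow-up of $P_4$ of type $(k,1,1,k)$ with no edges inside the parts, $k\ge2$, $n=2k+2$. A leaf has all $k$ leaves of the other side as null partners. The vector equal to $1$ on $V_1\cup V_2$ and $-1$ on $V_3\cup V_4$ gives $\lambda_2(G)\le 4/n$, and $4/n<\frac{n-3}{n-2}<c_n$ for $n\ge6$.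
\end{example}

So the hypothesis on $G^c$ has to enter. It does so twice. It first supplies a null edge, whose presence forces some weights to be large and so offsets part of the loss. It then allows the whole estimate to be run in $G^c$, where losses and gains trade places.

\section{Null pairs and frames}\label{sec:frames}

Null pairs of opposite kinds always sit as they do in $P_4$.

\begin{lemma}\label{lem:matching}
Let $\{u,u'\}$ be a null non-edge and $\{w,w'\}$ a null edge. Then the two pairs are disjoint, each of $u,u'$ is adjacent to exactly one of $w,w'$, and each of $w,w'$ is adjacent to exactly one of $u,u'$.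
\end{lemma}

\begin{proof}
Suppose the pairs meet, say $u=w$. Then $u'\ne w'$, since one pair is an edge and the other is not. The vertex $u'$ is not adjacent to $w=u$, so it is adjacent to $w'$, and $w'$ is a common neighbor of $u$ and $u'$. This is impossible, so the pairs are disjoint. Each of $u,u'$ is adjacent to at least one of $w,w'$, which gives at least two edges between the pairs. Each of $w,w'$ is adjacent to at most one of $u,u'$, which gives at most two. Hence all four counts equal one.
\end{proof}

A \emph{frame} of $G$ is a quadruple $(v_1,v_2,v_3,v_4)$ that induces the path $v_1v_2v_3v_4$ and in which $\{v_1,v_4\}$ and $\{v_2,v_3\}$ are null pairs. By Lemma~\ref{lem:matching}, a null non-edge $\{v_1,v_4\}$ and a null edge always form a frame once the end of the edge adjacent to $v_1$ is named $v_2$. The \emph{parts} of the frame are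
\[
V_1=Z(v_4),\qquad V_2=Z(v_3),\qquad V_3=Z(v_2),\qquad V_4=Z(v_1),
\]
so that $v_i\in V_i$, and we put $n_i=|V_i|$ and $m_i=n_i-1\ge0$. A frame has two symmetries, and both are used below.
\begin{itemize}
\item \emph{Reversal.} $(v_4,v_3,v_2,v_1)$ is a frame of $G$ with parts $V_4,V_3,V_2,V_1$.
\item \emph{Complement.} The non-edges of the path are $v_2v_4$, $v_4v_1$, $v_1v_3$, so $(v_2,v_4,v_1,v_3)$ is a frame of $G^c$. Its parts are $Z(v_3),Z(v_1),Z(v_4),Z(v_2)$, that is, $V_2,V_4,V_1,V_3$. The outer parts and the inner parts are exchanged.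
\end{itemize}

\begin{lemma}\label{lem:parts}
Let $(v_1,v_2,v_3,v_4)$ be a frame.
\begin{enumerate}
\item[(a)] The null pairs at $v_1$ and $v_4$ are non-edges, and those at $v_2$ and $v_3$ are edges. The parts are pairwise disjoint, so $n_1+n_2+n_3+n_4\le n$.
\item[(b)] $V_2\subseteq N(v_1)\cap N(v_3)$ and $V_3\subseteq N(v_4)\cap N(v_2)$.
\item[(c)] If $w\sim v_1$, then $V_4\subseteq\{z\ne v_1,w:\ z\not\sim v_1,\ z\not\sim w\}$.
\item[(d)] The sets $V_4$, $N(v_1)$, $\{v_3\}$ are pairwise disjoint, and $W(v_1,w)\ge\omega(w)$ for all $w\ne v_1$, where $\omega=0$ on $V_4$, $\omega=n_4$ on $N(v_1)$, $\omega(v_3)=n_2$, and $\omega=1$ elsewhere.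
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:matching} no vertex lies on null pairs of both kinds. This gives the first statement and shows that $V_1\cup V_4$ is disjoint from $V_2\cup V_3$. If $z\in V_1\cap V_4$, then all three pairs in $\{v_1,v_4,z\}$ are null non-edges, and $v_2$ is adjacent to exactly one vertex of each pair. Summing over the three pairs counts each neighbor of $v_2$ twice and gives $3$, which is odd. So $V_1\cap V_4=\emptyset$, and this fact for the complementary frame reads $V_2\cap V_3=\emptyset$.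

(b) Let $z\in V_2$. Then $\{z,v_3\}$ is a null edge, and $v_1$ is adjacent to exactly one of $z,v_3$. Since $v_1\not\sim v_3$, we have $v_1\sim z$. The second inclusion is the first for the reversed frame.

(c) Let $z\in V_4$. Then $z\not\sim v_1$, so $z\ne w$, and $z\not\sim w$ because $w$ would otherwise be a common neighbor of $z$ and $v_1$.

(d) No vertex of $V_4\cup\{v_3\}$ is adjacent to $v_1$, and $v_3\in V_3$ is not in $V_4$. The bound on $N(v_1)$ is (c), the bound at $v_3$ is (b), and weights are positive integers outside $Z(v_1)=V_4$.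
\end{proof}

\section{The estimate at the ends of a frame}\label{sec:estimate}

Say that $(x,\alpha)$ is \emph{adapted} to the frame $(v_1,v_2,v_3,v_4)$ of $G$ if $Lx=\alpha x$, $x\perp\mathbf 1$, $0\le\alpha\le c_n$, and $x$ attains its maximum $X$ at $v_1$ and its minimum $-X'$ at $v_4$, where $X+X'=1$. Then $X,X'>0$, and $(-x,\alpha)$ is adapted to the reversed frame, with $X$ and $X'$ exchanged. Put
\[
\varepsilon=1-\alpha\in(0,1],\qquad t=f(\alpha)+1=\varepsilon(n-2+\varepsilon),\qquad M=m_1+m_2+m_3+m_4 .
\]
We need three facts about $t$: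
\begin{equation}\label{eq:t}
\alpha(n-\alpha)=n-1-t;\qquad t\ge1\text{, with equality only if }\alpha=c_n;\qquad t>\varepsilon(M+2).
\end{equation}
The first is the definition of $f$, the second holds because $0\le\alpha\le c_n$, and the third follows from $M\le n-4$, which is Lemma~\ref{lem:parts}(a).

We repeat the computation of Section~\ref{sec:product} with the weights $\omega$. Up to $n_4$ is now lost on $V_4$. In exchange, the neighbors of $v_1$ are counted $n_4$ times and $v_3$ is counted $n_2$ times, and both contributions can be read off from the equation $Lx=\alpha x$.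

\begin{lemma}\label{lem:end}
Let $(x,\alpha)$ be adapted to the frame $(v_1,v_2,v_3,v_4)$. Then
\begin{align}
X\,(t+m_2-\varepsilon m_4)&\le X'\,(1+m_4-\varepsilon m_2),\label{eq:end1}\\
X'\,(t+m_3-\varepsilon m_1)&\le X\,(1+m_1-\varepsilon m_3).\label{eq:end4}
\end{align}
If \eqref{eq:end1} is an equality, then
\begin{enumerate}
\item[(T1)] $x=-X'$ on $V_4$;
\item[(T2)] $W(v_1,w)=\omega(w)$ for every $w$ with $x(w)\ne X$;
\item[(T3)] if $n_2\ge2$, then $x=-X'$ on $N(v_4)\setminus\{v_3\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Delta(w)=X-x(w)\in[0,1]$. By Lemmas~\ref{lem:product} and \ref{lem:parts}(d),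
\[
(n-1-t)X=\sum_{w\ne v_1}W(v_1,w)\Delta(w)\ \ge\ \sum_{w\in V}\Delta(w)-\sum_{w\in V_4}\Delta(w)+m_4\sum_{w\sim v_1}\Delta(w)+m_2\,\Delta(v_3).
\]
The first sum on the right is $nX$, the second is at most $n_4$, and the third is $\alpha X$ by the eigenvalue equation at $v_1$. The eigenvalue equation at $v_4$ reads $\alpha X'=\sum_{w\sim v_4}(x(w)+X')$. Its terms are nonnegative and $v_3\sim v_4$, so $x(v_3)+X'\le\alpha X'$, and $\Delta(v_3)\ge1-\alpha X'=X+\varepsilon X'$. Therefore
\[
(n-1-t)X\ \ge\ nX-n_4+m_4(1-\varepsilon)X+m_2(X+\varepsilon X').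
\]
Substituting $n_4=(1+m_4)(X+X')$ and collecting the coefficients of $X$ and $X'$ gives \eqref{eq:end1}. Reversal gives \eqref{eq:end4}.

If \eqref{eq:end1} is an equality, each of the three estimates is tight. Then $\Delta=1$ on $V_4$, which is (T1), and $W(v_1,w)=\omega(w)$ wherever $\Delta(w)>0$, which is (T2). If $m_2\ge1$, then $x(v_3)+X'=\alpha X'$, so the other terms of the equation at $v_4$ vanish, which is (T3).
\end{proof}

We know nothing about the ratio $X/X'$, but \eqref{eq:end1} bounds it above and \eqref{eq:end4} bounds it below, so it can be eliminated by multiplying. This needs positive left sides, and the last fact in \eqref{eq:t} provides them: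
\begin{equation}\label{eq:pos}
\begin{aligned}
t+m_2-\varepsilon m_4&\ge m_2+\varepsilon(2+m_1+m_2+m_3)>0,\\
t+m_3-\varepsilon m_1&\ge m_3+\varepsilon(2+m_2+m_3+m_4)>0.
\end{aligned}
\end{equation}
All four sides of \eqref{eq:end1} and \eqref{eq:end4} are thus positive. Multiplying and canceling $XX'$ gives
\begin{equation}\label{eq:prod}
F(t)\le R,\qquad\text{where}\quad
\begin{aligned}
F(s)&=(s+m_2-\varepsilon m_4)(s+m_3-\varepsilon m_1),\\
R&=(n_4-\varepsilon m_2)(n_1-\varepsilon m_3),
\end{aligned}
\end{equation}
and equality in \eqref{eq:prod} forces equality in both \eqref{eq:end1} and \eqref{eq:end4}. When all $m_i$ vanish, \eqref{eq:prod} says $t^2\le1$, and we recover $\alpha=c_n$.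

\section{Balancing a graph against its complement}\label{sec:balance}

Inequality \eqref{eq:prod} cannot force $\alpha=c_n$ on its own: the double star has a frame with $n_1=n_4=k$ and $n_2=n_3=1$, and its algebraic connectivity is far below $c_n$. What \eqref{eq:prod} does force is that the outer parts are at least as large as the inner ones. To measure this, let
\[
S=n_1+n_4-n_2-n_3,\qquad D=n_1n_4-n_2n_3 .
\]
The complementary frame has part sizes $(n_2,n_4,n_1,n_3)$, so for it both $S$ and $D$ change sign.

\begin{proposition}\label{prop:onesided}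
Let $(x,\alpha)$ be adapted to a frame of $G$. Then:
\begin{enumerate}
\item[(a)] $D\ge0$;
\item[(b)] if $D=0$, then $S\ge0$;
\item[(c)] if $D=S=0$, then $\alpha=c_n$, and \eqref{eq:end1} and \eqref{eq:end4} are equalities.
\end{enumerate}
\end{proposition}

\begin{proof}
We compare both sides of \eqref{eq:prod} with $F(1)$, which is $R$ with the outer and inner parts exchanged. First,
\[
F(t)-F(1)=(t-1)\bigl(t+1+m_2+m_3-\varepsilon(m_1+m_4)\bigr).
\]
The second factor exceeds $1$ because $t>\varepsilon(M+2)$. As $t\ge1$, we get $F(t)\ge F(1)$, with equality only if $t=1$. Next,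
\begin{align}
R&=n_1n_4-\varepsilon(m_2n_1+m_3n_4)+\varepsilon^2m_2m_3,\label{eq:R}\\
F(1)&=n_2n_3-\varepsilon(m_1n_2+m_4n_3)+\varepsilon^2m_1m_4 .\notag
\end{align}
Here $m_1n_2-m_2n_1=m_1-m_2$ and $m_4n_3-m_3n_4=m_4-m_3$, which add up to $S$, and $m_1m_4-m_2m_3=D-S$. Hence $R-F(1)=D+\varepsilon S-\varepsilon^2(D-S)=(1+\varepsilon)(\alpha D+\varepsilon S)$, and
\begin{equation}\label{eq:key}
(1+\varepsilon)(\alpha D+\varepsilon S)=\bigl(R-F(t)\bigr)+\bigl(F(t)-F(1)\bigr)\ge0 .
\end{equation}
If $D=0$, this gives $S\ge0$, since $\varepsilon>0$. If $D=S=0$, both brackets vanish, so $t=1$, which means $\alpha=c_n$, and \eqref{eq:prod} is an equality. This proves (b) and (c).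

Inequality \eqref{eq:key} alone does not exclude $D<0<S$. To prove (a) we suppose $D\le-1$ and show that \eqref{eq:key} makes $\varepsilon$ large while \eqref{eq:pos} makes it small. From \eqref{eq:key}, $\varepsilon S\ge-\alpha D\ge\alpha=1-\varepsilon$. Since $S=m_1+m_4-m_2-m_3\le M$, this gives
\begin{equation}\label{eq:large}
\varepsilon(M+1)\ge1 .
\end{equation}
On the other hand, multiplying the two lines of \eqref{eq:pos} and bounding the coefficient of $\varepsilon^2$ below by $m_2m_3$, we get
\[
F(t)\ge m_2m_3+\varepsilon\bigl[m_2(2+m_2+m_3+m_4)+m_3(2+m_1+m_2+m_3)\bigr]+\varepsilon^2m_2m_3 .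
\]
Insert this and \eqref{eq:R} into $F(t)\le R$. The terms in $\varepsilon^2$ cancel, and both $m_2$ and $m_3$ acquire the coefficient $\varepsilon(M+3)$:
\[
\varepsilon(m_2+m_3)(M+3)\le n_1n_4-m_2m_3\le n_2n_3-1-m_2m_3=m_2+m_3 .
\]
Since $n_2n_3>n_1n_4\ge1$, we have $m_2+m_3>0$, so $\varepsilon(M+3)\le1$. This contradicts \eqref{eq:large}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $\alpha=\lambda_2(G)\le c_n$ and $\beta=\lambda_2(G^c)\le c_n$. Choose $x,y\perp\mathbf 1$ with $Lx=\alpha x$, $L^cy=\beta y$ and $\max x-\min x=\max y-\min y=1$. Let $x$ attain its maximum at $v_1$ and its minimum at $v_4$. As $\alpha<1$, Lemma~\ref{lem:extreme} shows that $\{v_1,v_4\}$ is a null non-edge. As $\beta<1$, the same lemma in $G^c$ shows that a maximizer and a minimizer of $y$ form a null non-edge of $G^c$, that is, a null edge of $G$. Name its ends $v_2,v_3$ so that $(v_1,v_2,v_3,v_4)$ is a frame, and replace $y$ by $-y$ if necessary so that $y$ attains its maximum at $v_2$ and its minimum at $v_3$. Then $(x,\alpha)$ is adapted to this frame of $G$,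 and $(y,\beta)$ is adapted to the complementary frame $(v_2,v_4,v_1,v_3)$ of $G^c$.

Apply Proposition~\ref{prop:onesided} to both. Part (a) gives $D\ge0$ and $-D\ge0$, so $D=0$. Part (b) gives $S\ge0$ and $-S\ge0$, so $S=0$. Part (c) gives $\alpha=c_n$ and $\beta=c_n$.
\end{proof}

This also completes the proof of Theorem~\ref{thm:bound}. The hypotheses entered at two strengths: $\alpha,\beta<1$ produced the frame, and $\alpha,\beta\le c_n$ gave $t\ge1$ in \eqref{eq:key} for $G$ and for $G^c$.

\section{The extremal graphs}\label{sec:extremal}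

\subsection*{The graphs (F1)--(F3) attain the bound}
By \eqref{eq:compl} and Theorem~\ref{thm:bound}, it suffices to show that both roots of $f$ are eigenvalues of $L$ on $\mathbf 1^\perp$: then $\lambda_2(G),\lambda_2(G^c)\le c_n$, and the maximum equals $c_n$. For (F1) this is Example~\ref{ex:F1}.

Let $G$ be of type (F2), so $f(\lambda)=\lambda^2-(2k+2)\lambda+2k$, and let $\lambda$ be a root of $f$. Let $x$ be constant on each part, with values $x_1=1$, $x_2=1-\lambda$, $x_3=\lambda-1$, and $x_4$ determined by $x\perp\mathbf 1$, that is, $kx_4=\lambda-2+k(1-\lambda)$. Edges inside a part contribute nothing to $Lx$, so $r=Lx-\lambda x$ is constant on each part, with values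
\begin{align*}
r_1&=(x_1-x_2)-\lambda x_1=0,\\
r_2&=(x_2-x_1)+k(x_2-x_3)-\lambda x_2=-\lambda+2k(1-\lambda)-\lambda(1-\lambda)=f(\lambda)=0,\\
r_3&=(x_3-x_2)+kx_3-kx_4-\lambda x_3\\
&=(2k+2)(\lambda-1)-(\lambda-2)-\lambda(\lambda-1)=-f(\lambda)=0 .
\end{align*}
Finally $\mathbf 1^{T}r=\mathbf 1^{T}Lx-\lambda\mathbf 1^{T}x=0$, so $kr_4=0$ and $r=0$.

The complement of a blow-up with parts $V_1,V_2,V_3,V_4$ is a blow-up with parts $V_2,V_4,V_1,V_3$. This turns type $(1,1,k,k)$ into type $(1,k,1,k)$, and the graphs inside the parts remain arbitrary. So the graphs (F3) are exactly the complements of the graphs (F2), and the maximum is invariant under complementation.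

\subsection*{There are no others}
Let $\max\{\lambda_2(G),\lambda_2(G^c)\}=c_n$. Fix $x$, $y$ and the frame $(v_1,v_2,v_3,v_4)$ as in the proof of Theorem~\ref{thm:main}(a). That proof gives $D=S=0$, so $\{n_1,n_4\}$ and $\{n_2,n_3\}$ have the same sum and product, and
\begin{equation}\label{eq:multiset}
\{n_1,n_4\}=\{n_2,n_3\}\quad\text{as multisets.}
\end{equation}
By Proposition~\ref{prop:onesided}(c), statements (T1)--(T3) hold for the frame, for the complementary frame, and for their reversals. The parts were defined from four chosen vertices, and so far we know adjacencies only at these vertices. The first step removes the dependence on the choice.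

\emph{Step 1: $V_1$ and $V_4$ are the sets of maximizers and minimizers of $x$, and $V_2$ and $V_3$ are those of $y$.} By Lemma~\ref{lem:extreme}, every minimizer of $x$ lies in $Z(v_1)=V_4$, and by (T1) every vertex of $V_4$ is a minimizer. Reversal gives the claim for $V_1$. The first and last parts of the complementary frame are $V_2$ and $V_3$, which gives the claim for $y$.

\emph{Step 2: every $(u_1,u_2,u_3,u_4)\in V_1\times V_2\times V_3\times V_4$ is a frame with parts $V_1,\dots,V_4$, and (T1)--(T3) hold for it and for its reversal.} By Step 1 and Lemma~\ref{lem:extreme}, all pairs between $V_1$ and $V_4$ are null non-edges and all pairs between $V_2$ and $V_3$ are null edges. By Lemma~\ref{lem:parts}(b), $u_3\sim v_4$. Lemma~\ref{lem:matching} for $\{u_1,v_4\}$ and $\{u_2,u_3\}$ gives $u_3\not\sim u_1$. Lemma~\ref{lem:matching} for $\{u_1,u_4\}$ and $\{u_2,u_3\}$ then gives $u_1\sim u_2$, $u_3\sim u_4$ and $u_2\not\sim u_4$. So $(u_1,u_2,u_3,u_4)$ is a frame. By Step 1 it is an admissible choice in the proof of Theorem~\ref{thm:main}(a), for the same $x$ and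 $y$. Everything proved so far applies to it, and Step 1 identifies its parts. In particular, $G$ induces on $U=V_1\cup V_2\cup V_3\cup V_4$ a blow-up of $P_4$ of type $(n_1,n_2,n_3,n_4)$.

\emph{Step 3: every vertex $w\notin U$ is adjacent to all of $V_2\cup V_3$ and to no vertex of $V_1\cup V_4$.} Take a frame $(u_1,u_2,u_3,u_4)$ as in Step 2. The vertices $u_2,u_3$ are not in $V_1$, so they do not maximize $x$, and (T2) gives $W(u_1,u_2)=n_4$ and $W(u_1,u_3)=n_2$. The inclusions in Lemma~\ref{lem:parts}(b) and (c) are therefore equalities: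
\[
\{z\ne u_1,u_2:\ z\not\sim u_1,\ z\not\sim u_2\}=V_4,\qquad N(u_1)\cap N(u_3)=V_2 .
\]
Since $w\notin U$, it is adjacent to $u_1$ or $u_2$, and not to both $u_1$ and $u_3$. By reversal it is adjacent to $u_4$ or $u_3$, and not to both $u_4$ and $u_2$. If $w\sim u_1$, then $w\not\sim u_3$, so $w\sim u_4$, and $w$ is a common neighbor of the null non-edge $\{u_1,u_4\}$, which is impossible. So $w\not\sim u_1$, and in turn $w\sim u_2$, $w\not\sim u_4$, $w\sim u_3$. The $u_i\in V_i$ were arbitrary.

\emph{Step 4: the case $U\ne V$.} Let $w\notin U$. Then $x(w)\ne X$ by Step 1, and $w\notin V_4\cup N(v_1)\cup\{v_3\}$ by Step 3, so (T2) gives $W(v_1,w)=1$. Every vertex of $V_2$ is a common neighbor of $v_1$ and $w$, so $n_2=1$. Reversal gives $n_3=1$, and \eqref{eq:multiset} gives $n_1=n_4=1$. By Step 3, $G$ is a graph (F1), with $H$ induced on $V\setminus U$.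

\emph{Step 5: the case $U=V$.} Now $G$ is a blow-up of $P_4$, and only its type is to be found. Suppose $n_2\ge2$. By (T3) and Step 1, $N(v_4)\setminus\{v_3\}\subseteq V_4$. Since $V_3\subseteq N(v_4)$ and $V_3\cap V_4=\emptyset$, we get $V_3=\{v_3\}$. Thus one of $n_2,n_3$ equals $1$. Let $k$ be the other. By \eqref{eq:multiset} the type is $(1,1,k,k)$, $(1,k,1,k)$, $(k,k,1,1)$ or $(k,1,k,1)$. The last two are the first two with the parts listed in reverse order, so $G$ is a graph (F2) or (F3).

This proves Theorem~\ref{thm:main}(b). All graphs (F1)--(F3) have at least four vertices, and a graph (F1) exists for each $n\ge4$, which gives the last sentence of the theorem. \qed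

\begin{thebibliography}{1}
\bibitem{BEHK}
Wayne Barrett, Emily Evans, H. Tracy Hall, Mark Kempton,
\emph{New conjectures on algebraic connectivity and the Laplacian spread of graphs},
arXiv:2201.04225 (2022).
\end{thebibliography}
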